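\title{Bounded objects in symmetric tensor categories\\ in positive characteristic}

\begin{abstract}
An object $X$ of a symmetric tensor category is $N$-bounded if its $(N-1)$-st continuant complexes, built from the evaluations and coevaluations between $X$ and $X^*$, are acyclic. The zero object is $2$-bounded and invertible objects are $3$-bounded. We prove a conjecture of Coulembier and Etingof on all remaining cases: over an algebraically closed field of characteristic $p>0$, if $N>3$ is minimal such that $X$ is $N$-bounded, then $N$ is a power of $p$, the symmetric or the exterior square of $X$ is invertible, $\dim X=\pm2$, and the continuant complexes are contractible. The proof combines Frobenius--Perron dimensions, Adams operations and tilting modules for $SL_2$. We also determine all $M$ for which such an $X$ is $M$-bounded.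
\end{abstract}

\section{Introduction}\label{sec:intro}

An object $X$ of a tensor category is zero if and only if the complex $0\to X\to 0$ is acyclic, and it is invertible if and only if the complex $0\to X^*\otimes X\to\mathbf{1}\to0$ is acyclic. These are the first two members of a sequence of complexes $\mathbb{E}_n(X)$, and the acyclicity of a later member says that $X$ is small in a weaker sense than invertibility. This paper describes the objects of symmetric tensor categories in positive characteristic for which some $\mathbb{E}_n(X)$ is acyclic.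

\subsection{Symmetric tensor categories}\label{sub:conventions}
Throughout, $\mathbf{k}$ is an algebraically closed field of characteristic $p>0$, and $\mathcal{C}$ is a symmetric tensor category over $\mathbf{k}$ in the sense of Deligne and of Etingof--Gelaki--Nikshych--Ostrik: a $\mathbf{k}$-linear abelian category with objects of finite length and finite-dimensional Hom spaces, with a rigid symmetric monoidal structure $(\otimes,\mathbf{1},\sigma)$ such that $\otimes$ is bilinear on morphisms and $\mathrm{End}(\mathbf{1})=\mathbf{k}$. Associativity and unit isomorphisms are suppressed. Rigidity means that every $Y$ has a dual $Y^*$, with morphisms $\mathrm{ev}\colon Y^*\otimes Y\to\mathbf{1}$ and $\mathrm{coev}\colon\mathbf{1}\to Y\otimes Y^*$ satisfying the zigzag identities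
\[
(1_Y\otimes\mathrm{ev})(\mathrm{coev}\otimes 1_Y)=1_Y,\qquad (\mathrm{ev}\otimes 1_{Y^*})(1_{Y^*}\otimes\mathrm{coev})=1_{Y^*}.
\]
A morphism $c\colon B\otimes A\to\mathbf{1}$ \emph{exhibits $B$ as a dual of $A$} if some $\mathbf{1}\to A\otimes B$ satisfies the zigzag identities with $c$; there is then a unique isomorphism $\theta\colon B\to A^*$ with $\mathrm{ev}\,(\theta\otimes1)=c$.

We use the following standard facts. The functor $\otimes$ is exact in each variable, $\mathbf{1}$ is simple, and $\mathrm{End}(Y)=\mathbf{k}$ for $Y$ simple. Duality is an exact contravariant equivalence, $Y^{**}\cong Y$, and the dual of $\sigma_{Y,Y}$ is $\sigma_{Y^*,Y^*}$. If $Y\ne0$, then $\mathrm{ev}\neq0$ by the zigzag identities, so $\mathrm{ev}$ is an epimorphism onto the simple object $\mathbf{1}$. An object $Y$ is \emph{invertible} if $\mathrm{ev}$ is an isomorphism; equivalently, $Y\otimes Z\cong\mathbf{1}$ for some $Z$ (then $-\otimes Y$ is an autoequivalence, so $Y$ and $Y^*\otimes Y$ are simple). The Grothendieck ring $K_0(\mathcal{C})$ is commutative, and it is free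 abelian on the classes of the simple objects.

The \emph{dimension} $\dim Y\in\mathrm{End}(\mathbf{1})=\mathbf{k}$ is the composite $\mathrm{ev}\circ\sigma_{Y,Y^*}\circ\mathrm{coev}$; it is multiplicative. We let $\wedge^2Y$ be the image and $\mathrm{Sym}^2Y=(Y\otimes Y)/\wedge^2Y$ the cokernel of $1-\sigma$ on $Y\otimes Y$. For $p\neq2$ these are the images of the idempotents $(1-\sigma)/2$ and $(1+\sigma)/2$. Finally,
\[
\Gamma^kY=\bigcap_{i}\ker(1-s_i)\subset Y^{\otimes k},
\]
where the $s_i$ are the braidings of neighboring factors, is the object of symmetric tensors.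

\subsection{Continuant complexes and bounded objects}\label{sub:continuant}
Let $A_n,\dots,A_1$ be objects and $c_i\colon A_{i+1}\otimes A_i\to\mathbf{1}$ morphisms for $1\le i<n$. Call $S\subset\{1,\dots,n-1\}$ \emph{sparse} if it contains no two consecutive integers. A sparse set is a choice of pairwise disjoint adjacent pairs of positions $(i+1,i)$, $i\in S$. Let $T_S$ be the product $A_n\otimes\cdots\otimes A_1$ with these pairs deleted. The complex $\mathbb{E}(A;c)$ has $\bigoplus_{|S|=k}T_S$ in degree $k$. The nonzero components of its differential are the maps $T_S\to T_{S\cup\{i\}}$, for $i\notin S$ and $S\cup\{i\}$ sparse, given by $(-1)^{\#\{j\in S:\ j>i\}}$ times the contraction by $c_i$. Contractions of disjoint pairs commute, and adding $i$ and $j$ to $S$ in the two possible orders gives opposite signs, so $d^2=0$.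

For $X\in\mathcal{C}$ put $X_1=X$ and $X_{i+1}=X_i^*$, so that the $X_i$ alternate between $X$ and $X^*$ up to isomorphism. The \emph{continuant complex} $\mathbb{E}_n(X)$ is $\mathbb{E}(A;c)$ with $A_i=X_i$ and $c_i=\mathrm{ev}$. Thus $\mathbb{E}_0(X)=\mathbf{1}$, $\mathbb{E}_1(X)=X$, and
\[
\mathbb{E}_2(X)=(X^*\otimes X\to\mathbf{1}),\qquad \mathbb{E}_3(X)\cong(X\otimes X^*\otimes X\to X\oplus X).
\]
The name comes from the Euler characteristic. For commuting variables $a_i$, the alternating sum $K_n=\sum_S(-1)^{|S|}\prod a_i$, with the product over the undeleted positions, satisfies $K_n=a_nK_{n-1}-K_{n-2}$, so that $K_n/K_{n-1}$ is the continued fraction $a_n-1/(a_{n-1}-1/(\cdots))$.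

The dual complex $\mathbb{E}^n(X)$ is built in the same way from coevaluations: its term in degree $-k$ is the sum of the products $X_1\otimes\cdots\otimes X_n$ with $k$ disjoint adjacent pairs deleted, and the differential inserts $\mathrm{coev}\colon\mathbf{1}\to X_i\otimes X_{i+1}$. The dual of the evaluation of $Y$ is the coevaluation of $Y^*$, so $\mathbb{E}^n(X)$ is isomorphic to the dual of $\mathbb{E}_n(X^*)$.

\begin{definition}\label{def:bounded}
Let $N\ge1$. The object $X$ is \emph{$N$-bounded} if $\mathbb{E}_{N-1}(X)$ and $\mathbb{E}^{N-1}(X)$ are acyclic, and \emph{homotopically $N$-bounded} if they are contractible. It is \emph{strictly $N$-bounded} if it is $N$-bounded and not $M$-bounded for any $M<N$.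
\end{definition}

Equivalently, in the language of Dyckerhoff--Kapranov--Schechtman, the endofunctor $-\otimes X$ of the derived category of $\mathcal{C}$, respectively of the homotopy category, is $N$-spherical. We use only the description by complexes. A convention that starts the product in $\mathbb{E}^n(X)$ with $X^*$ makes $\mathbb{E}^n(X)$ the dual of $\mathbb{E}_n(X)$ instead. Nothing below depends on this choice: from the hypothesis that $X$ is $N$-bounded we use only that $\mathbb{E}_{N-1}(X)$ is acyclic, and whenever we prove boundedness we prove it for both $\mathbb{E}_{N-1}(X)$ and $\mathbb{E}_{N-1}(X^*)$, hence for their duals.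

No object is $1$-bounded, the only $2$-bounded object is $0$, and the $3$-bounded objects are the invertible ones. Hence a strictly $N$-bounded object with $N>3$ is nonzero and not invertible; conversely, a nonzero non-invertible object that is $M$-bounded for some $M$ is strictly $N$-bounded for some $N>3$.

\subsection{Which bounds to expect}
Let $U_k\in\mathbb{Z}[c]$ be the Chebyshev polynomials
\begin{equation}\label{eq:cheb}
U_0=1,\quad U_1=c,\quad U_{k+1}=cU_k-U_{k-1},\qquad\text{so that}\quad U_k(2\cos t)=\frac{\sin((k+1)t)}{\sin t}.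
\end{equation}
If $X$ is a vector space of dimension $d$, then $\mathbb{E}_n(X)$ has Euler characteristic $U_n(d)$. For $d\ge2$ the differences $U_{k+1}(d)-U_k(d)$ are positive and nondecreasing, so $U_n(d)>0$. Hence a category with an exact faithful tensor functor to vector spaces has no bounded objects besides $0$ and the invertible ones. In general, an $N$-bounded object should have a ``size'' that is a root of $U_{N-1}$, and the largest root is $2\cos(\pi/N)$. At this level every $N$ looks possible.

The characteristic enters through the two-dimensional representation $V$ of $SL_2$. The complex $\mathbb{E}_n(V)$ is a resolution of $\Gamma^nV$ (Lemma~\ref{lem:resolution}). When $n=p^m-1$, the module $\Gamma^nV$ is a direct summand of $V^{\otimes n}$, and $\mathbb{E}_n(V)$ is even homotopy equivalent to it. Homotopy equivalences survive every additive functor. So a symmetric monoidal functor that is defined on the summands of the tensor powers of $V$ and kills $\Gamma^{p^m-1}V$ sends $V$ to a homotopically $p^m$-bounded object $X$ with $\dim X=2$. This suggests that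 bounded objects resemble $V$, possibly up to a sign in the braiding, and that their strict bounds are powers of $p$.

\medskip
\noindent\textbf{Conjecture} (Coulembier--Etingof \cite{CE}). \emph{Let $X\in\mathcal{C}$ be strictly $N$-bounded with $N>3$. Then:}
\begin{enumerate}
\item[(1)] \emph{$\mathrm{Sym}^2X$ or $\wedge^2X$ is invertible;}
\item[(2)] \emph{$N=p^n$ for some $n\in\mathbb{Z}_{>0}$;}
\item[(3)] \emph{$\dim X=\pm2$;}
\item[(4)] \emph{$X$ is homotopically $N$-bounded.}
\end{enumerate}
\medskip

The conjecture is proved in \cite{CE} when $\mathcal{C}$ is quasi-finite. It is also known that a $p^n$-bounded object, $n>0$, has dimension $\pm2$ and is homotopically $p^n$-bounded; we do not use this. We prove the conjecture in general.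

\begin{theorem}\label{thm:A}
Let $\mathcal{C}$ be a symmetric tensor category over $\mathbf{k}$ and let $X\in\mathcal{C}$ be strictly $N$-bounded with $N>3$. Then \textup{(1)--(4)} hold. More precisely, if $p=2$, then $\wedge^2X$ is invertible. If $p>2$, then exactly one of $\wedge^2X$ and $\mathrm{Sym}^2X$ is invertible, and $\dim X=2$ in the first case, $\dim X=-2$ in the second.
\end{theorem}

The second theorem is a complement. In it, $\mathcal{C}\boxtimes\mathrm{sVec}$ is the category of $\mathbb{Z}/2$-graded objects of $\mathcal{C}$ with the Koszul sign rule and $\Pi$ is the unit object placed in odd degree (Section~\ref{sub:super}); the Frobenius--Perron dimension is recalled in Section~\ref{sec:FP}.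

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(a)] Suppose that $X\in\mathcal{C}$ is nonzero, not invertible, and $M$-bounded for some $M$. Then there is a unique $n$ with $p^n>3$ such that
\[
\{M: X\text{ is $M$-bounded}\}=p^n\mathbb{Z}_{>0}=\{M: X\text{ is homotopically $M$-bounded}\}.
\]
Moreover $X$ is simple, and the Frobenius--Perron dimension of $X\otimes X^*$, in the tensor subcategory that it generates, is $4\cos^2(\pi/p^n)$.
\item[(b)] Let $X$ be simple and not invertible, with $\wedge^2X$ invertible. Then $X$ is $M$-bounded for some $M$ if and only if $\Gamma^kX=0$ for some $k$. In that case $X$ is strictly $p^n$-bounded, where $p^n$ is the smallest power of $p$ with $\Gamma^{p^n-1}X=0$. \textup{(}For $p>2$ and $\mathrm{Sym}^2X$ invertible, this applies to $X\otimes\Pi\in\mathcal{C}\boxtimes\mathrm{sVec}$.\textup{)}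
\item[(c)] For every $p^n>3$ there is a symmetric tensor category over $\mathbf{k}$ with a strictly $p^n$-bounded object.
\end{enumerate}
\end{theorem}

Both hypotheses of Theorem~\ref{thm:A} are needed. The object $0$ is strictly $2$-bounded and violates (1); the object $\mathbf{1}$ is strictly $3$-bounded and violates (2) and (3) unless $p=3$. Without strictness, (2) fails by Theorem~\ref{thm:B}(a),(c). In the proof, strictness and $N>3$ serve to exclude zero and invertible objects, and strictness is used once more, in the last line.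

\section{The method, on the case $N=5$}\label{sec:five}

We run the proof of Theorem~\ref{thm:A} for $N=5$, quoting the tools that the later sections construct. Let $X$ be strictly $5$-bounded, $z=[X\otimes X^*]\in K_0(\mathcal{C})$, and $\phi=(1+\sqrt5)/2=2\cos(\pi/5)$, so that $\phi^2=\phi+1$.

\emph{Step 1: a numerical size.} The complex $\mathbb{E}_4(X)$ has the form
\[
X^*\otimes X\otimes X^*\otimes X\longrightarrow (X^*\otimes X)^{\oplus3}\longrightarrow\mathbf{1},
\]
so acyclicity gives $z^2-3z+1=0$. All powers of $z$ are then combinations of $1$ and $z$, so the tensor powers of $X\otimes X^*$ have only finitely many simple constituents. On the subring of $K_0(\mathcal{C})$ that they span, the Perron--Frobenius theorem gives a positive character $\rho$. From it one defines an additive size $d(Y)=\sqrt{\rho(Y\otimes Y^*)}$ for subquotients $Y$ of $X$ and of $X\otimes X$. It is an algebraic integer, $d(Y)\ge1$ for $Y\ne0$, and $d(Y)=1$ forces $Y$ to be invertible (Section~\ref{sec:FP}). The roots of $z^2-3z+1$ are $\phi^{2}$ and $\phi^{-2}$, so $d(X)=\phi$. Since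 $\phi<2$, the object $X$ is simple.

\emph{Step 2: one of the squares is invertible.} Let $p$ be odd, $a=d(\mathrm{Sym}^2X)$ and $b=d(\wedge^2X)$, so $a+b=\phi^2=\phi+1$. A second equation comes from the symmetry: $\psi^2[Y]=[\mathrm{Sym}^2Y]-[\wedge^2Y]$ is a ring endomorphism of $K_0(\mathcal{C})$, so $\psi^2(z)$ satisfies the same equation as $z$, and $\rho(\psi^2(z))=(a-b)^2$. Hence $a-b=\pm\phi$ or $a-b=\pm\phi^{-1}=\pm(\phi-1)$. In the first case $a$ or $b$ equals $1/2$, which is not an algebraic integer. In the second case $\{a,b\}=\{\phi,1\}$, and one of the squares is invertible. For $p=2$ one has instead $[X\otimes X]=2[\wedge^2X]+[\Phi]$ for a subquotient $\Phi$ of $X\otimes X$, and $\wedge^2X\neq0$. Then $d(\Phi)\le\phi^2-2<1$, so $\Phi=0$ and $d(\wedge^2X)=\phi^2/2$, which has norm $1/4$. So $p\ne2$. For general $N$ this step is a computation with the $2$-adic valuation of cyclotomic integers (Section~\ref{sec:squares}). For $p=2$ it also needs the fact that $d$ takes no value strictly between $1$ and $\sqrt2$ on subquotients of $X\otimes X$, which follows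 from Adams operations at other primes (Section~\ref{sec:adams}).

\emph{Step 3: reduction to $SL_2$.} Boundedness does not change when $X$ is tensored with an invertible object. After enlarging $\mathcal{C}$ and twisting, we obtain an object $\tilde X$ with $\wedge^2\tilde X\cong\mathbf{1}$. It satisfies the relations of the $SL_2$-module $V$ (Section~\ref{sec:normal}), so there is a monoidal functor $G$ from tilting $SL_2$-modules with $G(V)=\tilde X$ (Section~\ref{sec:tilting}).

\emph{Step 4: positivity determines $p$.} The object $\tilde X$ has Frobenius--Perron dimension $\phi$. If $k=ap^m-1$ with $1\le a\le p$, the indecomposable tilting module $T(k)$ has character $U_k$ evaluated at the character of $V$, so $G(T(k))$ has dimension $U_k(\phi)$, and this number must be nonnegative. Now $U_3(\phi)=\phi^3-2\phi=1$, $U_4(\phi)=0$ and $U_5(\phi)=-1$. For $p\ge7$ we have $5=6\cdot p^0-1$, and for $p=3$ we have $5=2\cdot3-1$. Both are excluded, so $p=5$.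

\emph{Step 5: contractibility.} For $p=5$ the object $G(T(4))$ has dimension $U_4(\phi)=0$, so it is zero. The complex $\mathbb{E}_4(V)$ is homotopy equivalent to $T(4)$, so $\mathbb{E}_4(\tilde X)$ is contractible. Steps 4 and 5 are carried out in general in Section~\ref{sec:end}.

\section{Continuant complexes}\label{sec:complexes}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Any other system of signs in the differential of $\mathbb{E}(A;c)$, for which the two ways of adding $i$ and $j$ to $S$ always give opposite signs, yields an isomorphic complex.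
\item[(b)] If each $c_i$ exhibits $A_{i+1}$ as a dual of $A_i$, then $\mathbb{E}(A;c)\cong\mathbb{E}_n(A_1)$.
\item[(c)] A $\mathbf{k}$-linear monoidal functor carries $\mathbb{E}(A;c)$ to the complex built from the images of the $A_i$ and the $c_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\lambda(S,i)=\pm1$ be the ratio of the new sign to the old one. Then $\lambda(S,i)\lambda(S\cup\{i\},j)=\lambda(S,j)\lambda(S\cup\{j\},i)$. Let $f(S)$ be the product of the $\lambda$'s along a chain from $\varnothing$ to $S$ that adds one element at a time. Two chains are connected by exchanges of consecutive steps, so $f(S)$ does not depend on the chain, and $f(S\cup\{i\})=\lambda(S,i)f(S)$. Multiplication by $f(S)$ on $T_S$ is the isomorphism.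

(b) Put $X=A_1$ and $\theta_1=1$. Given an isomorphism $\theta_i\colon A_i\to X_i$, the map $c_i(1\otimes\theta_i^{-1})$ exhibits $A_{i+1}$ as a dual of $X_i$, so there is an isomorphism $\theta_{i+1}\colon A_{i+1}\to X_{i+1}$ with $\mathrm{ev}\,(\theta_{i+1}\otimes\theta_i)=c_i$. The $\theta_i$ induce the isomorphism of complexes.

(c) The complex is defined by tensor products, finite sums and signs.
\end{proof}

For $n\ge s\ge r\geq 1$ let $\mathbb{E}[s,r]$ be the complex built from $A_s,\dots,A_r$ and the $c_i$ between them, and let $\mathbb{E}[r-1,r]=\mathbf{1}$. As usual, $C[-1]$ has $C^{k-1}$ in degree $k$ and differential $-d$.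

\begin{lemma}\label{lem:junction}
For $1\le j<n$ there is a degreewise split short exact sequence of complexes
\begin{equation}\label{eq:junction}
0\to \mathbb{E}[n,j+2]\otimes\bigl(\mathbb{E}[j-1,1][-1]\bigr)\to\mathbb{E}[n,1]\to\mathbb{E}[n,j+1]\otimes\mathbb{E}[j,1]\to0 .
\end{equation}
For $j=n-1$ it reads
\begin{equation}\label{eq:recursion}
0\to \mathbb{E}[n-2,1][-1]\to\mathbb{E}[n,1]\to A_n\otimes\mathbb{E}[n-1,1]\to0,
\end{equation}
and the connecting map $A_n\otimes H^0(\mathbb{E}[n-1,1])\to H^0(\mathbb{E}[n-2,1])$ is the restriction of $c_{n-1}\otimes1$.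
\end{lemma}

\begin{proof}
The differential only enlarges $S$, so the terms $T_S$ with $j\in S$ form a subcomplex, and the terms with $j\notin S$ form the quotient. Write $S_+$ and $S_-$ for the parts of $S$ above and below $j$. A contraction at $i>j$ has the sign determined by $S_+$. A contraction at $i<j$ has the sign determined by $S_-$ multiplied by $(-1)^{|S_+|}$, and by a further $-1$ if $j\in S$. These are the signs in the two tensor products of complexes. For the connecting map, regard $A_n\otimes H^0(\mathbb{E}[n-1,1])$ as a subobject of $T_\varnothing$ and apply the differential; only the component $T_\varnothing\to T_{\{n-1\}}$ survives, and it is $c_{n-1}\otimes1$.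
\end{proof}

We write $\mathcal{C}\subset\mathcal{C}'$ if $\mathcal{C}'$ is a symmetric tensor category containing $\mathcal{C}$ as a \emph{tensor subcategory}, that is, a full subcategory containing $\mathbf{1}$ and closed under $\otimes$, duals, finite sums and subquotients. The inclusion is exact and full, so a complex in $\mathcal{C}$ is acyclic, or contractible, in $\mathcal{C}$ if and only if it is so in $\mathcal{C}'$.

\begin{lemma}\label{lem:twist}
If $I$ is invertible, then $\mathbb{E}_n(X\otimes I)\cong\mathbb{E}_n(X)\otimes J$ for an invertible object $J$. Hence $X$ and $X\otimes I$ are $M$-bounded, and homotopically $M$-bounded, for the same $M$.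
\end{lemma}

\begin{proof}
Since $\mathcal{C}$ is symmetric, $\otimes\colon\mathcal{C}\times\mathcal{C}\to\mathcal{C}$ is a monoidal functor, and monoidal functors preserve duals. So the evaluations of $X_i$ and $I_i$, combined by a braiding, exhibit $X_{i+1}\otimes I_{i+1}$ as a dual of $X_i\otimes I_i$. By Lemma~\ref{lem:basic}(b), after moving all factors $I_i$ to the right, $\mathbb{E}_n(X\otimes I)$ is isomorphic to the complex with terms $T_S(X)\otimes T_S(I)$ and components $\pm c^X_{S,i}\otimes c^I_{S,i}$, where $c^X_{S,i}\colon T_S(X)\to T_{S\cup\{i\}}(X)$ and $c^I_{S,i}$ are the contractions. Every $c^I_{S,i}$ is an isomorphism. Put $J=T_\varnothing(I)$ and let $g_S\colon J\to T_S(I)$ be the composite of the contractions at all $i\in S$; it does not depend on their order, and $c^I_{S,i}g_S=g_{S\cup\{i\}}$. The maps $1\otimes g_S$ form an isomorphism from $\mathbb{E}_n(X)\otimes J$ to this complex. The functor $-\otimes J$ is an exact autoequivalence, and the same argument applies to $X^*$ and $I^*$.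
\end{proof}

We now compute Euler characteristics. The classes of the $X_i$ alternate between $x=[X]$ and $y=[X^*]$, and the result is essentially a polynomial in $z=xy$.

\begin{lemma}\label{lem:euler}
\begin{enumerate}
\item[(a)] If $A_1=\dots=A_n=Y$, the Euler characteristic of $\mathbb{E}(A;c)$ in $K_0(\mathcal{C})$ is $U_n([Y])$.
\item[(b)] For $M\ge2$ there is a monic polynomial $Q_M\in\mathbb{Z}[z]$, all of whose roots have the form
\begin{equation}\label{eq:roots}
2+\eta+\eta^{-1}\in[0,4)\qquad\text{with }\eta^M=1,\ \eta\neq1,
\end{equation}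
such that $Q_M([X\otimes X^*])=0$ whenever $\mathbb{E}_{M-1}(X)$ is acyclic.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $e_n$ be the Euler characteristic of $\mathbb{E}[n,1]$. Then $e_0=1$, $e_1=[A_1]$, and \eqref{eq:recursion} gives $e_n=[A_n]e_{n-1}-e_{n-2}$. This proves (a). For (b), define $u_n\in\mathbb{Z}[z]$ by $u_0=u_1=1$, $u_{2i}=zu_{2i-1}-u_{2i-2}$ and $u_{2i+1}=u_{2i}-u_{2i-1}$. By induction, $u_{2i}$ and $u_{2i+1}$ are monic of degree $i$; for $\mathbb{E}_n(X)$ we have $e_{2i}=u_{2i}(z)$ and $e_{2i+1}=x\,u_{2i+1}(z)$, because $[X_{2i}]=y$ and $[X_{2i+1}]=x$; and, by the same recursion with $x=y=c$, $u_{2i}(c^2)=U_{2i}(c)$ and $c\,u_{2i+1}(c^2)=U_{2i+1}(c)$. Put $Q_M=u_{M-1}$ for $M$ odd and $Q_M=z\,u_{M-1}$ for $M$ even. Then $Q_M(z)$ equals $e_{M-1}$ or $y\,e_{M-1}$, which vanishes if $\mathbb{E}_{M-1}(X)$ is acyclic. Also $Q_M(c^2)$ equals $U_{M-1}(c)$ or $c\,U_{M-1}(c)$. By \eqref{eq:cheb} the roots of $U_{M-1}$ are $2\cos(\pi j/M)$ for $0<j<M$, and for $M$ even these include $0$. So every root of $Q_M$ is $4\cos^2(\pi j/M)=2+\eta+\eta^{-1}$ with $\eta=e^{2\pi ij/M}$.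
\end{proof}

\section{Frobenius--Perron dimension}\label{sec:FP}

The category $\mathcal{C}$ may have infinitely many simple objects, and then it has no evident notion of size. The relation $Q_N(z)=0$ confines us to a finite part of it. For $Y\cong Y^*$ let $\langle Y\rangle$ be the tensor subcategory of all subquotients of finite direct sums of the objects $Y^{\otimes i}$, $i\ge0$.

\begin{lemma}\label{lem:finite}
If $Y\cong Y^*$ and $[Y]$ is a root of a monic polynomial in $\mathbb{Z}[z]$, then $\langle Y\rangle$ has finitely many simple objects up to isomorphism.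
\end{lemma}

\begin{proof}
If the polynomial has degree $g$, every $[Y]^i$ is an integer combination of $1,[Y],\dots,[Y]^{g-1}$. So every simple constituent of $Y^{\otimes i}$ is a constituent of some $Y^{\otimes j}$ with $j<g$.
\end{proof}

Recall Perron's theorem: a real square matrix with positive entries has an eigenvector with positive entries; the eigenspace of its eigenvalue is one-dimensional; and every eigenvector with positive entries is proportional to it. For a function $\chi$ on a Grothendieck ring we write $\chi(Y)$ for $\chi([Y])$.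

\begin{proposition}\label{prop:FP}
Let $\mathcal{B}\subset\mathcal{C}$ be a tensor subcategory with finitely many simple objects, and $K=K_0(\mathcal{B})\subset K_0(\mathcal{C})$. There is a unique ring homomorphism $\rho\colon K\to\mathbb{R}$ that is positive on simple objects, the \emph{Frobenius--Perron dimension}. For $Y\in\mathcal{B}$:
\begin{enumerate}
\item[(P1)] $|\chi(Y)|\le\rho(Y)$ for every ring homomorphism $\chi\colon K\to\mathbb{C}$;
\item[(P2)] $\rho(Y)\ge1$ if $Y\ne0$;
\item[(P3)] $\rho(Y^*)=\rho(Y)$;
\item[(P4)] the values of every ring homomorphism $K\to\mathbb{C}$ are algebraic integers.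
\end{enumerate}
\end{proposition}

\begin{proof}
Let $g\in K$ be the sum of the classes of the simple objects. For simple $Y,Z\in\mathcal{B}$, the object $Z$ is a quotient of $Z\otimes Y^*\otimes Y$, so $Z$ is a constituent of $W\otimes Y$ for some simple constituent $W$ of $Z\otimes Y^*$. Thus multiplication by $g$ has a matrix with positive entries in the basis of simple objects. Perron's theorem for the transposed matrix gives a linear functional $\rho$ on $K\otimes\mathbb{R}$, positive on simple objects, with $\rho(ga)=\lambda\rho(a)$ for all $a$; normalize $\rho(\mathbf{1})=1$. For $b\in K$ the functional $a\mapsto\rho(ba)$ is an eigenfunctional with the same eigenvalue, because $K$ is commutative. So it is a multiple of $\rho$, and $a=1$ gives $\rho(ba)=\rho(b)\rho(a)$. Any ring homomorphism that is positive on simple objects is a positive eigenfunctional for $g$ with value $1$ at $\mathbf{1}$, so it equals $\rho$.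

(P1) Choose $C$ with $|\chi(Z)|\le C\rho(Z)$ for all simple $Z$, hence for all objects. Then $|\chi(Y)|^m=|\chi(Y^{\otimes m})|\le C\rho(Y)^m$ for all $m$. (P2) We have $\rho(Y^{\otimes m})=\rho(Y)^m>0$, so $Y^{\otimes m}\neq0$, and $\rho(Y)^m$ is bounded below by the minimum of $\rho$ on simple objects, for all $m$. (P3) Duality induces a ring automorphism of $K$ that permutes the simple objects; use uniqueness. (P4) The ring $K$ is a finitely generated abelian group, so its elements are integral over $\mathbb{Z}$.
\end{proof}

\medskip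
\noindent\textbf{Standing assumption.} In the rest of this section and in Sections~\ref{sec:adams} and~\ref{sec:squares}, $X$ is strictly $N$-bounded with $N>3$. So $X\neq0$, $X$ is not invertible, and $\mathbb{E}_{N-1}(X)$ is acyclic.
\medskip

Put $z=[X\otimes X^*]$, $Q=Q_N$ and $\mathcal{D}=\langle X\otimes X^*\rangle$. By Lemmas~\ref{lem:euler} and~\ref{lem:finite}, $\mathcal{D}$ has finitely many simple objects. Let $K=K_0(\mathcal{D})$, let $\rho$ be its Frobenius--Perron dimension, and let $\delta=\sqrt{\rho(z)}\ge1$.

The object $X$ and its squares need not lie in $\mathcal{D}$, nor in any tensor subcategory with finitely many simple objects: placing $X$ in degree $1$ in the category of finitely supported $\mathbb{Z}$-graded objects preserves boundedness by Lemma~\ref{lem:twist}, and puts the powers $X^{\otimes i}$ in distinct degrees. We measure such objects by moving them into $\mathcal{D}$. For $i\in\{1,2\}$ and $Y$ a subquotient of a finite sum of copies of $X^{\otimes i}$, the object $Y\otimes(X^*)^{\otimes i}$ lies in $\mathcal{D}$, and we put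
\[
d(Y)=\rho\bigl(Y\otimes(X^*)^{\otimes i}\bigr)/\delta^i .
\]
This is additive in short exact sequences, $d(X)=\delta$, and $d(X\otimes X)=\delta^2$.

\begin{lemma}\label{lem:d}
For $Y,Z$ as above with the same $i$, we have $Y\otimes Z^*\in\mathcal{D}$ and
\begin{equation}\label{eq:d}
\rho(Y\otimes Z^*)=d(Y)\,d(Z).
\end{equation}
Hence $d(Y)=\sqrt{\rho(Y\otimes Y^*)}$ is an algebraic integer, $d(Y)\ge1$ if $Y\ne0$, and $Y$ is invertible if $d(Y)=1$.
\end{lemma}

\begin{proof}
The object $Y\otimes Z^*$ is a subquotient of a sum of copies of $X^{\otimes i}\otimes(X^*)^{\otimes i}\cong(X\otimes X^*)^{\otimes i}$. Group the factors of $Y\otimes Z^*\otimes X^{\otimes i}\otimes(X^*)^{\otimes i}$ in two ways: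
\[
\rho(Y\otimes Z^*)\,\delta^{2i}=\rho\bigl(Y\otimes(X^*)^{\otimes i}\bigr)\,\rho\bigl(Z^*\otimes X^{\otimes i}\bigr).
\]
By (P3) the last factor is $\rho(Z\otimes(X^*)^{\otimes i})$, which gives \eqref{eq:d}. Take $Z=Y$ and use (P4) and (P2); here $Y^*\otimes Y\neq0$ for $Y\neq0$, since it surjects onto $\mathbf{1}$. If $d(Y)=1$, the kernel of $\mathrm{ev}\colon Y^*\otimes Y\to\mathbf{1}$ has $\rho$-value $0$, so it is zero.
\end{proof}

\begin{proposition}\label{prop:N0}
The object $X$ is simple, and there is an integer $N_0\ge4$ dividing $N$ such that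
\[
\delta=2\cos(\pi/N_0),\qquad\text{that is,}\qquad\delta^2=2+q+q^{-1}\quad\text{with }q=e^{2\pi i/N_0}.
\]
\end{proposition}

\begin{proof}
The number $\delta^2=\rho(z)$ is a root of $Q$, so by \eqref{eq:roots} $\delta^2=2+q+q^{-1}<4$ with $q^N=1$ and $q\ne1$. If $X$ had length at least $2$, additivity and Lemma~\ref{lem:d} would give $\delta=d(X)\ge2$. So $X$ is simple. Let $N_0\geq2$ be the order of $q$; it divides $N$. Choose $\tau\in\mathrm{Gal}(\overline{\mathbb{Q}}/\mathbb{Q})$ with $\tau(q)=e^{2\pi i/N_0}$. By (P1) for the character $\tau\circ\rho$ we get $2+2\cos(2\pi/N_0)\le\delta^2$. Among the roots of unity of order $N_0$, the largest real part is $\cos(2\pi/N_0)$, attained only at $e^{\pm2\pi i/N_0}$. So we may take $q=e^{2\pi i/N_0}$. Since $\delta\ge1$ we have $N_0\ge3$, and $N_0=3$ would give $d(X)=1$, making $X$ invertible.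
\end{proof}

The rest of the proof shows that $N_0$ is a power of $p$ and that $X$ is homotopically $N_0$-bounded.

\section{Adams operations}\label{sec:adams}

So far the symmetry of $\mathcal{C}$ has only made $K_0(\mathcal{C})$ commutative. It also lets cyclic groups act on tensor powers, and this gives ring endomorphisms of $K_0(\mathcal{C})$ that lift the Frobenius maps modulo primes $\ell\neq p$.

Let $\ell\ne p$ be a prime and identify the groups $\mu_\ell$ of $\ell$-th roots of unity in $\mathbf{k}$ and in $\mathbb{C}$. The cyclic group $C_\ell=\langle\gamma\rangle$ acts on $Y^{\otimes\ell}$ by rotating the factors. As $\ell$ is invertible in $\mathbf{k}$, the idempotents of $\mathbf{k}[C_\ell]$ decompose every object $W$ with a $C_\ell$-action as $W=\bigoplus_{\zeta\in\mu_\ell}W_\zeta$, where $\gamma$ acts on $W_\zeta$ by $\zeta$, and $W\mapsto W_\zeta$ is exact. Put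
\[
\psi^\ell(Y)=\sum_{\zeta\in\mu_\ell}\zeta\,[(Y^{\otimes\ell})_\zeta]\in K_0(\mathcal{C})\otimes\mathbb{Z}[\mu_\ell],
\]
where $\mathbb{Z}[\mu_\ell]\subset\mathbb{C}$ is the ring of cyclotomic integers.

\begin{proposition}\label{prop:adams}
The rule $[Y]\mapsto\psi^\ell(Y)$ defines a ring endomorphism $\psi^\ell$ of $K_0(\mathcal{C})$. It preserves $K$, and $\psi^\ell(a)\equiv a^\ell \pmod{\ell K}$ for $a\in K$. For $p\ne2$, $\psi^2[Y]=[\mathrm{Sym}^2Y]-[\wedge^2Y]$.
\end{proposition}

\begin{proof}
\emph{Additivity.} Let $0\to Y\to Z\to W\to0$ be exact. For $I\subset\mathbb{Z}/\ell$ let $Z_I\subset Z^{\otimes\ell}$ be the product with $Y$ in the positions of $I$ and $Z$ elsewhere, and let $w_I$ be the product with $Y$ in the positions of $I$ and $W$ elsewhere. By right exactness, $w_I=Z_I/\sum_{j\notin I}Z_{I\cup\{j\}}$. The subobjects $F^k=\sum_{|I|=k}Z_I$ form a $C_\ell$-stable filtration, and there are equivariant epimorphisms $\bigoplus_{|I|=k}w_I\to F^k/F^{k+1}$. The classes of their sources add up to $([Y]+[W])^\ell=[Z^{\otimes\ell}]$, as do the classes of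 their targets. So the kernels have total class $0$ and vanish. The sets $I\ne\varnothing,\mathbb{Z}/\ell$ form free $C_\ell$-orbits, as $\ell$ is prime. The sum of the $w_I$ over such an orbit is isomorphic to $w_I\otimes\mathbf{k}[C_\ell]$, all of whose eigenobjects are isomorphic to $w_I$; since $\sum_\zeta\zeta=0$, it contributes $0$. The two remaining sets contribute $\psi^\ell(W)$ and $\psi^\ell(Y)$.

\emph{Multiplicativity.} The braiding gives an equivariant isomorphism $(Y\otimes W)^{\otimes\ell}\cong Y^{\otimes\ell}\otimes W^{\otimes\ell}$, whose $\zeta$-eigenobject is $\bigoplus_{\zeta'\zeta''=\zeta}(Y^{\otimes\ell})_{\zeta'}\otimes(W^{\otimes\ell})_{\zeta''}$. Also $\psi^\ell(\mathbf{1})=1$.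

\emph{Integrality and congruence.} For $u\in(\mathbb{Z}/\ell)^\times$, the permutation $i\mapsto ui$ of the factors conjugates $\gamma$ to $\gamma^u$, so all $(Y^{\otimes\ell})_\zeta$ with $\zeta\ne1$ are isomorphic. Let $\alpha$ be the class of $(Y^{\otimes\ell})_1$ and $\beta$ their common class. Then $\psi^\ell(Y)=\alpha-\beta\in K_0(\mathcal{C})$ and $[Y]^\ell=\alpha+(\ell-1)\beta$, so $[Y]^\ell-\psi^\ell(Y)=\ell\beta$. If $Y\in\mathcal{D}$, then $\alpha,\beta\in K$. Both $\psi^\ell$ and $a\mapsto a^\ell$ are additive modulo $\ell K$, so the congruence extends to all of $K$. For $\ell=2$ the eigenobjects are $\mathrm{Sym}^2Y$ and $\wedge^2Y$.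
\end{proof}

The case $p=2$ of (1) needs a gap in the values of $d$. Properties (P1), (P2), (P4) do not give one: the real root $t$ of $t^3-t-1$ satisfies $1<t<\sqrt2$, and the other two roots are nonreal (the discriminant is $-23$) of absolute value $t^{-1/2}<1$. In a semisimple category, multiplication by $[Y]$ and by $[Y^*]$ have transposed matrices, by the adjunction $\mathrm{Hom}(W\otimes Y,Z)\cong\mathrm{Hom}(W,Z\otimes Y^*)$, so all characters are real and nonnegative on $Y\otimes Y^*$. Our category is not semisimple, and Adams operations supply a substitute.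

Recall that if $E/\mathbb{Q}$ is a finite Galois extension and $\lambda$ is a prime of $\mathcal{O}_E$ above an unramified prime $\ell$, then $\mathrm{Frob}_\lambda$ is the unique element of $\mathrm{Gal}(E/\mathbb{Q})$ with $\mathrm{Frob}_\lambda(a)\equiv a^\ell\pmod\lambda$ for all $a\in\mathcal{O}_E$, and $\mathrm{Frob}_{h\lambda}=h\,\mathrm{Frob}_\lambda h^{-1}$. By Chebotarev's theorem every element of the Galois group is $\mathrm{Frob}_\lambda$ for infinitely many $\lambda$.

\begin{lemma}\label{lem:real}
The number field $F=\mathbb{Q}(\rho(K))$ is totally real.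
\end{lemma}

\begin{proof}
The idea is that $\rho\circ\psi^\ell$ is the twist of $\rho$ by the Frobenius element of \emph{every} prime above $\ell$, so that all these twists coincide.

The finite-dimensional algebra $K\otimes\mathbb{C}$ has finitely many characters. Let $E\subset\mathbb{C}$ be a finite Galois extension of $\mathbb{Q}$ that contains their values on $K$; by (P4) they are the ring homomorphisms $K\to\mathcal{O}_E$. For each pair $\chi\ne\chi'$ choose $a\in K$ with $\chi(a)\ne\chi'(a)$. Let $\kappa\in\mathrm{Gal}(E/\mathbb{Q})$ be complex conjugation. Choose $\lambda$ with $\mathrm{Frob}_\lambda=\kappa$, above a prime $\ell\neq p$ that divides none of the norms of the numbers $\chi(a)-\chi'(a)$. Then distinct characters remain distinct modulo every prime above $\ell$. For $h\in\mathrm{Gal}(E/\mathbb{Q})$ and $a\in K$, Proposition~\ref{prop:adams} gives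
\[
\rho(\psi^\ell(a))\equiv\rho(a)^\ell\equiv h\kappa h^{-1}(\rho(a))\pmod{h\lambda}.
\]
Both $\rho\circ\psi^\ell$ and $h\kappa h^{-1}\circ\rho$ are characters, so they are equal. For $h=1$ this gives $\rho\circ\psi^\ell=\kappa\circ\rho=\rho$, since $\rho$ is real. Hence $h\kappa h^{-1}$ fixes $F$ for every $h$, that is, $h^{-1}(F)\subset\mathbb{R}$. Every embedding of $F$ into $\mathbb{C}$ is the restriction of some $h^{-1}$.
\end{proof}

\begin{lemma}\label{lem:gap}
If $Y\ne0$ is a subquotient of $X\otimes X$ with $d(Y)<\sqrt2$, then $d(Y)=1$.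
\end{lemma}

\begin{proof}
Put $t=d(Y)=\rho(Y\otimes X^*\otimes X^*)/\rho(z)\in F$ and $w=t^2-1=\rho(Y\otimes Y^*)-1$. Then $w$ is an algebraic integer in $[0,1)$. Let $\tau$ be an embedding of $F$ into $\mathbb{C}$. By Lemma~\ref{lem:real}, $\tau(t)$ is real, and by (P1) for $\tau\circ\rho$ we have $0\le\tau(t)^2\le t^2<2$. So $|\tau(w)|\le1$ for all $\tau$. If $w\ne0$, its norm is a nonzero integer, which forces $|\tau(w)|=1$ for all $\tau$. This fails for the inclusion $F\subset\mathbb{R}$. So $w=0$.
\end{proof}

\section{One of the two squares is invertible}\label{sec:squares}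

We need two preliminary facts. The first ensures that neither square of $X$ vanishes. Naturality of the braiding with respect to $\mathrm{coev}$ says $\sigma_{Y,Y\otimes Y^*}(1_Y\otimes\mathrm{coev})=\mathrm{coev}\otimes1_Y$. Since $\sigma_{Y,Y\otimes Y^*}=(1\otimes\sigma_{Y,Y^*})(\sigma_{Y,Y}\otimes1)$ and $\sigma_{Y,Y^*}^{-1}=\sigma_{Y^*,Y}$, this reads
\begin{equation}\label{eq:slide}
(\sigma_{Y,Y}\otimes1_{Y^*})(1_Y\otimes\mathrm{coev})=(1_Y\otimes\sigma_{Y^*,Y})(\mathrm{coev}\otimes1_Y).
\end{equation}

\begin{lemma}\label{lem:sigma}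
If $Y\ne0$ is an object of a symmetric tensor category and $\sigma_{Y,Y}=\pm1$, then $Y$ is invertible.
\end{lemma}

\begin{proof}
For $f\in\mathrm{End}(Y\otimes Y)$ define $\mathrm{rot}(f)\colon Y^*\otimes Y\to Y\otimes Y^*$ by
\[
\mathrm{rot}(f)=(\mathrm{ev}\otimes1_Y\otimes1_{Y^*})(1_{Y^*}\otimes f\otimes1_{Y^*})(1_{Y^*}\otimes1_Y\otimes\mathrm{coev}).
\]
Then $\mathrm{rot}(1)=\mathrm{coev}\circ\mathrm{ev}$. By \eqref{eq:slide} and the second zigzag identity,
\[
\mathrm{rot}(\sigma)=\sigma_{Y^*,Y}\,(\mathrm{ev}\otimes1_{Y^*}\otimes1_Y)(1_{Y^*}\otimes\mathrm{coev}\otimes1_Y)=\sigma_{Y^*,Y}.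
\]
If $\sigma=\pm1$, then $\mathrm{coev}\circ\mathrm{ev}=\pm\sigma_{Y^*,Y}$ is an isomorphism, so $\mathrm{ev}$ is a monomorphism. It is also an epimorphism.
\end{proof}

Fix a valuation $v$ on $\overline{\mathbb{Q}}$ that extends the $2$-adic valuation, with $v(2)=1$. It is nonnegative on algebraic integers and zero on roots of unity.

\begin{lemma}\label{lem:val}
Let $\xi\ne1$ be a root of unity. If its order is $2^t$, then $v(1-\xi)=2^{1-t}$; otherwise $v(1-\xi)=0$. In particular $v(1-\xi)\ge1$ only for $\xi=-1$, and if $\xi\ne-1$, then $v(1-\xi)\le1/2$ with equality only for $\xi=\pm i$.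
\end{lemma}

\begin{proof}
If the order is not a power of $2$, some power $\xi'$ of $\xi$ has odd prime order $\ell$. Then $1-\xi$ divides $1-\xi'$, which divides $\prod_{j=1}^{\ell-1}(1-\xi'^{\,j})=\ell$. If the order is $2^t$, the $2^{t-1}$ roots $\xi'$ of $T^{2^{t-1}}+1$ are powers of one another, so the numbers $1-\xi'$ divide one another and have the same valuation; their product is $2$.
\end{proof}

\begin{proposition}\label{prop:squares}
If $p>2$, then $\wedge^2X$ or $\mathrm{Sym}^2X$ is invertible. If $p=2$, then $\wedge^2X$ is invertible.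
\end{proposition}

\begin{proof}[Proof for $p>2$]
Let $a=d(\mathrm{Sym}^2X)$ and $b=d(\wedge^2X)$. By Lemma~\ref{lem:sigma} neither square is zero, so $a,b\ge1$. From $X\otimes X=\mathrm{Sym}^2X\oplus\wedge^2X$ we get
\[
a+b=\delta^2=2+q+q^{-1}.
\]
Duality exchanges the idempotents $(1\pm\sigma)/2$ for $X$ and for $X^*$, so $\mathrm{Sym}^2(X^*)\cong(\mathrm{Sym}^2X)^*$ and $\wedge^2(X^*)\cong(\wedge^2X)^*$. Hence
\[
\psi^2(z)=\psi^2[X]\,\psi^2[X^*]=\bigl([\mathrm{Sym}^2X]-[\wedge^2X]\bigr)\bigl([(\mathrm{Sym}^2X)^*]-[(\wedge^2X)^*]\bigr),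
\]
and \eqref{eq:d} gives $\rho(\psi^2(z))=a^2-ab-ba+b^2=(a-b)^2$. Since $Q(\psi^2(z))=\psi^2(Q(z))=0$, the number $(a-b)^2$ is a root $2+\eta+\eta^{-1}$ of $Q$. So $a-b=r+r^{-1}$ for one of the two square roots $r$ of $\eta$. Adding and subtracting the two equations gives
\[
2(a-1)=q+q^{-1}+r+r^{-1},\qquad 2(b-1)=q+q^{-1}-r-r^{-1}=q\,(1-rq^{-1})(1-r^{-1}q^{-1}).
\]
Suppose $a\ne1$ and $b\ne1$. Then $r+r^{-1}\ne\pm(q+q^{-1})$, so $\xi_1=rq^{-1}$ and $\xi_2=r^{-1}q^{-1}$ are both different from $\pm1$. As $b-1$ is an algebraic integer, $v(1-\xi_1)+v(1-\xi_2)\ge1$. By Lemma~\ref{lem:val}, $\xi_1,\xi_2\in\{i,-i\}$, so $q^{-2}=\xi_1\xi_2=\pm1$. Then $N_0$ divides $4$, so $N_0=4$, $q=i$ and $a+b=2$. With $a,b\ge1$ this gives $a=b=1$, a contradiction. So $a=1$ or $b=1$, and Lemma~\ref{lem:d} applies.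
\end{proof}

\begin{proof}[Proof for $p=2$]
Now $\psi^2$ is not available, but the factor $2$ appears for another reason. We have $(1-\sigma)^2=2-2\sigma=0$, so $\wedge^2X=\mathrm{im}(1-\sigma)\subset\ker(1-\sigma)$. Let $\Phi$ be the quotient $\ker(1-\sigma)/\mathrm{im}(1-\sigma)$. Then $[X\otimes X]=[\ker(1-\sigma)]+[\wedge^2X]=2[\wedge^2X]+[\Phi]$. With $b=d(\wedge^2X)$ and $f=d(\Phi)$,
\[
2b+f=\delta^2=2+q+q^{-1}<4 .
\]
By Lemma~\ref{lem:sigma}, $\wedge^2X\ne0$. Suppose $b\ne1$. Lemma~\ref{lem:gap} gives $b\ge\sqrt2$, hence $f<4-2\sqrt2<\sqrt2$, and then $f\in\{0,1\}$ by the same lemma. Note $v(2b)\ge1$.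

If $f=0$, then $2b=q^{-1}(1+q)^2$, so $v(1+q)\ge1/2$. Here $-q\ne\pm1$ because $N_0\ge4$, so Lemma~\ref{lem:val} gives $-q=\pm i$. Then $2b=\delta^2=2$, a contradiction.

If $f=1$, then $2b=1+q+q^{-1}=q^{-1}(1-q^3)/(1-q)$, and $q^3\ne1$ because $N_0\ge4$. So $v(1-q^3)=v(2b)+v(1-q)\ge1$ and $q^3=-1$. Then $N_0$ divides $6$ and $N_0\ge4$, so $N_0=6$, $\delta^2=3$ and $2b=2$, a contradiction.

So $b=1$, and Lemma~\ref{lem:d} applies.
\end{proof}

\section{Objects with invertible exterior square}\label{sec:normal}

Boundedness is not assumed in this section and the next. We show that a simple non-invertible object with invertible exterior square behaves like a two-dimensional vector space, and that after a twist it behaves like the defining representation of $SL_2$.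

\subsection{The relations}
For $f\colon A\otimes Y\to B\otimes Y$ the \emph{partial trace} is
\[
\mathrm{tr}_Y(f)=(1_B\otimes\mathrm{ev}\,\sigma_{Y,Y^*})(f\otimes1_{Y^*})(1_A\otimes\mathrm{coev})\colon A\to B .
\]
From the definition, $\mathrm{tr}_Y((g\otimes1)f(h\otimes1))=g\,\mathrm{tr}_Y(f)\,h$, $\mathrm{tr}_Y(1_C\otimes f)=1_C\otimes\mathrm{tr}_Y(f)$, and $\mathrm{tr}_Y(1_{A\otimes Y})=\dim Y\cdot1_A$. By \eqref{eq:slide} and the first zigzag identity,
\[
\mathrm{tr}_Y(\sigma_{Y,Y})=(1\otimes\mathrm{ev}\,\sigma_{Y,Y^*}\sigma_{Y^*,Y})(\mathrm{coev}\otimes1)=1_Y .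
\]
For $A=B=\mathbf{1}$ this is the usual trace: it is cyclic, and the trace on $Y\otimes Y$ is $\mathrm{tr}_Y\circ\mathrm{tr}_Y$. If $I$ is invertible, then $\sigma_{I,I}$ is a scalar $s$ with $s^2=1$, and $1=\mathrm{tr}_I(\sigma_{I,I})=s\dim I$. So
\begin{equation}\label{eq:sign}
\sigma_{I,I}=\dim I=\pm1\qquad\text{for $I$ invertible.}
\end{equation}

\begin{proposition}\label{prop:relations}
Let $X$ be a simple non-invertible object of a symmetric tensor category with $L=\wedge^2X$ invertible. Write $1-\sigma=\iota\omega$ with $\omega\colon X\otimes X\to L$ epi and $\iota\colon L\to X\otimes X$ mono. Then $\dim X=2$, $\sigma_{L,L}=1$, $\omega\iota=2$ and $\omega\sigma=-\omega$. If $L=\mathbf{1}$, then moreover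
\[
(\omega\otimes1)(1\otimes\iota)=-1_X=(1\otimes\omega)(\iota\otimes1).
\]
\end{proposition}

\begin{proof}
From $\iota\omega\sigma=(1-\sigma)\sigma=-\iota\omega$ and $\iota\omega\iota\omega=(1-\sigma)^2=2\iota\omega$ we get $\omega\sigma=-\omega$ and $\omega\iota=2$, by cancelling the monomorphism $\iota$ and the epimorphism $\omega$. Let $D=\dim X$. By Lemma~\ref{lem:sigma}, $\sigma\ne\pm1$.

The main point is that the antisymmetrizer on $X^{\otimes3}$ vanishes, as it does for a plane. Write $s_1=\sigma\otimes1$, $s_2=1\otimes\sigma$, $\omega_1=\omega\otimes1$, $\omega_2=1\otimes\omega$, $\iota_1=\iota\otimes1$, $\iota_2=1\otimes\iota$. The objects $X\otimes L\cong L\otimes X$ are simple; this is where both the simplicity of $X$ and the invertibility of $L$ enter. So $\alpha=\omega_1\iota_2\colon X\otimes L\to L\otimes X$ and $\beta=\omega_2\iota_1\colon L\otimes X\to X\otimes L$ are multiples $\lambda\sigma_{X,L}$ and $\mu\sigma_{L,X}$ of the braiding, with $\lambda,\mu\in\mathbf{k}$. Therefore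
\[
(1-s_1)(1-s_2)(1-s_1)=\iota_1\alpha\beta\,\omega_1=\lambda\mu\,(1-s_1).
\]
Expanding the left side gives $2-2s_1-s_2+s_1s_2+s_2s_1-s_1s_2s_1$. So the antisymmetrizer $\mathbf{a}=1-s_1-s_2+s_1s_2+s_2s_1-s_1s_2s_1$ satisfies
\[
\mathbf{a}=(\lambda\mu-1)(1-s_1).
\]

\emph{Claim: $\lambda\mu=1$.} Suppose not. Since $s_2\mathbf{a}=-\mathbf{a}$, we get $(1+s_2)(1-s_1)=0$.

Let $p\ne2$. The partial trace over the third factor sends $1,s_1,s_2,s_2s_1,s_1s_2$ to $D,D\sigma,1,\sigma,\sigma$. Applied to $1-s_1+s_2-s_2s_1=0$ it gives $(D+1)(1-\sigma)=0$, so $D=-1$. Conjugation by $s_1s_2s_1$ exchanges $s_1$ and $s_2$, so also $1+s_1-s_2-s_1s_2=0$, and the partial trace gives $(D-1)(1+\sigma)=0$, so $D=1$. This is a contradiction.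

Let $p=2$. Then $0=(1-s_2)(1-s_1)=\iota_2\beta\omega_1$, so $\beta=0$. On the other hand, $\omega^\flat=(\omega\otimes1)(1\otimes\mathrm{coev})\colon X\to L\otimes X^*$ corresponds to $\omega\ne0$ under the duality adjunction, so it is a nonzero map between simple objects, hence an isomorphism. Then
\[
(\beta\otimes1_{X^*})(1_L\otimes\mathrm{coev})=(1_X\otimes\omega\otimes1_{X^*})(1_{X\otimes X}\otimes\mathrm{coev})\,\iota=(1_X\otimes\omega^\flat)\,\iota
\]
is a monomorphism from $L\neq0$, so $\beta\ne0$. This contradiction proves the claim.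

So $\mathbf{a}=0$. The partial trace of $s_1s_2s_1$ is $\sigma\cdot1\cdot\sigma=1$, so the partial trace of $\mathbf{a}$ is $D-D\sigma-1+\sigma+\sigma-1=(D-2)(1-\sigma)$. Hence $D=2$. For $p=2$, \eqref{eq:sign} gives $\sigma_{L,L}=1$. For $p>2$, \eqref{eq:sign} and cyclicity give
\[
\sigma_{L,L}=\dim L=\tfrac12\,\mathrm{tr}(\omega\iota)=\tfrac12\,\mathrm{tr}(1-\sigma)=\tfrac12(D^2-D)=1 .
\]

Let $L=\mathbf{1}$, so that $\alpha=\lambda$ and $\beta=\mu$ as endomorphisms of $X$. From $\omega_1(1-s_2)=\omega_1\iota_2\omega_2=\lambda\omega_2$ and $\omega_2(1-s_1)=\mu\omega_1$ we get $\omega_1s_2=\omega_1-\lambda\omega_2$ and $\omega_2s_1=\omega_2-\mu\omega_1$. Also $s_2s_1=\sigma_{X,X\otimes X}$, so naturality with respect to $\omega$ gives $\omega_1s_2s_1=\omega_2$. Using $\omega_1s_1=-\omega_1$ and $\lambda\mu=1$,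
\[
\omega_2=(\omega_1-\lambda\omega_2)s_1=-\omega_1-\lambda\omega_2+\lambda\mu\,\omega_1=-\lambda\omega_2 .
\]
As $\omega_2\neq0$, we get $\lambda=-1$ and $\mu=\lambda^{-1}=-1$.
\end{proof}

\subsection{Exchanging the two squares}\label{sub:super}
Let $p>2$. The category $\mathcal{C}\boxtimes\mathrm{sVec}$ consists of the $\mathbb{Z}/2$-graded objects of $\mathcal{C}$ and grading-preserving morphisms, with the graded tensor product and with the braiding of two odd components multiplied by $-1$. It is a symmetric tensor category, and $\mathcal{C}\subset\mathcal{C}\boxtimes\mathrm{sVec}$ as the even part. The odd unit $\Pi$ is invertible with $\sigma_{\Pi,\Pi}=-1$, so $\dim\Pi=-1$ by \eqref{eq:sign}. Under $(X\otimes\Pi)^{\otimes2}\cong X\otimes X$ the braiding of $X\otimes\Pi$ becomes $-\sigma_{X,X}$. Hence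
\begin{equation}\label{eq:super}
\wedge^2(X\otimes\Pi)\cong\mathrm{im}(1+\sigma_{X,X})\cong\mathrm{Sym}^2X,\qquad\dim(X\otimes\Pi)=-\dim X .
\end{equation}

\subsection{Adjoining a square root}
To pass from $\wedge^2X=L$ to $\wedge^2=\mathbf{1}$ we want to twist $X$ by the inverse of a square root of $L$, as one passes from $GL_2$ to $SL_2$. The square root need not exist in $\mathcal{C}$. If $H\otimes H\cong L$, then $\sigma_{L,L}$ is a composite of four copies of $\sigma_{H,H}=\pm1$, so $\sigma_{L,L}=1$ is a necessary condition. It is also sufficient.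

\begin{lemma}\label{lem:sqrt}
Let $L\in\mathcal{C}$ be invertible with $\sigma_{L,L}=1$. There are a symmetric tensor category $\hat{\mathcal{C}}\supset\mathcal{C}$ and an invertible object $H\in\hat{\mathcal{C}}$ with $H\otimes H\cong L$ and $\sigma_{H,H}=1$.
\end{lemma}

\begin{proof}
We adjoin a free invertible object $\chi$ by passing to $\mathbb{Z}$-graded objects, and then impose $L\otimes\chi^{-2}\cong\mathbf{1}$ by passing to modules over the algebra $\bigoplus_j(L\otimes\chi^{-2})^{\otimes j}$. This construction avoids checking coherence by hand. It needs infinite sums, so we work in $\mathrm{Ind}(\mathcal{C})$, the completion of $\mathcal{C}$ under filtered colimits: an abelian symmetric monoidal category in which $\otimes$ is exact and commutes with colimits, and in which $\mathcal{C}$ is a full subcategory closed under subquotients.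

\emph{The algebra.} Let $\mathcal{G}$ be the category of $\mathbb{Z}$-graded objects of $\mathrm{Ind}(\mathcal{C})$, with the braiding of $\mathcal{C}$ and no signs. Let $\chi^i$ be $\mathbf{1}$ in degree $i$, and $\hat L=L\otimes\chi^{-2}$. Since $\sigma_{\hat L,\hat L}=1$ and, dually, $\sigma_{\hat L^*,\hat L^*}=1$, the tensor algebras of $\hat L$ and of $\hat L^*$ are commutative. So their tensor product
\[
\mathcal{S}=\bigoplus_{m,n\ge0}\mathcal{S}_{m,n},\qquad\mathcal{S}_{m,n}=\hat L^{\otimes m}\otimes(\hat L^*)^{\otimes n},
\]
is a commutative algebra. Each multiplication $\mathcal{S}_{m,n}\otimes\mathcal{S}_{m',n'}\to\mathcal{S}_{m+m',n+n'}$ is a braiding of the middle factors, hence an isomorphism. Let $t=\mathrm{coev}\colon\mathbf{1}\to\mathcal{S}_{1,1}$, an isomorphism; multiplication by $t$ maps $\mathcal{S}_{m,n}$ isomorphically onto $\mathcal{S}_{m+1,n+1}$. Let $R=\mathcal{S}/(t-1)\mathcal{S}$, a commutative algebra, and let $R_j$ be its component in degree $-2j$; the odd components vanish. Then $R_j$ is the cokernel of $t-1$ on $\bigoplus_{m-n=j}\mathcal{S}_{m,n}$,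 which is the colimit of the chain of isomorphisms $\mathcal{S}_{m,n}\to\mathcal{S}_{m+1,n+1}\to\cdots$. So every $\mathcal{S}_{m,n}\to R_{m-n}$ is an isomorphism. Consequently each $R_j$ is an invertible object of $\mathcal{C}$, $R_0=\mathbf{1}$, $R_1\cong L$, and all multiplications $R_i\otimes R_j\to R_{i+j}$ are isomorphisms.

\emph{The modules.} Let $M=\bigoplus M_i$ be an $R$-module in $\mathcal{G}$, with action maps $a_{j,i}\colon R_j\otimes M_i\to M_{i-2j}$. The composite $a_{-j,i-2j}(1\otimes a_{j,i})$ is the isomorphism $R_{-j}\otimes R_j\otimes M_i\cong M_i$. So all action maps are split epimorphisms, and, as $R_{-j}$ is invertible, split monomorphisms; they are isomorphisms. Therefore the natural map $R\otimes B\to M$, with $B=M_0\oplus(M_1\otimes\chi)$, is an isomorphism, and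
\[
\mathrm{Hom}_R(M,M')=\mathrm{Hom}_{\mathcal{G}}(B,M')=\mathrm{Hom}(M_0,M'_0)\oplus\mathrm{Hom}(M_1,M_1').
\]
Let $\hat{\mathcal{C}}$ be the category of $R$-modules with $M_0,M_1\in\mathcal{C}$. The functor $M\mapsto(M_0,M_1)$ is an equivalence of abelian categories $\hat{\mathcal{C}}\simeq\mathcal{C}\times\mathcal{C}$. Modules over the commutative algebra $R$ form a symmetric monoidal category under $\otimes_R$, and $R\otimes-$ is a symmetric monoidal functor. From $(R\otimes B)\otimes_R(R\otimes B')=R\otimes B\otimes B'$ and $R\otimes\chi^2=(R_1,0)$ we get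
\[
(M_0,M_1)\otimes_R(M'_0,M_1')\cong\bigl(M_0\otimes M_0'\,\oplus\, L\otimes M_1\otimes M_1',\ \ M_0\otimes M_1'\,\oplus\, M_1\otimes M_0'\bigr),
\]
so $\hat{\mathcal{C}}$ is closed under $\otimes_R$. The object $B$ has the dual $M_0^*\oplus(M_1^*\otimes\chi^{-1})$ in $\mathcal{G}$, so $R\otimes B$ has the dual $(M_0^*,R_{-1}\otimes M_1^*)\in\hat{\mathcal{C}}$. Finally $\mathrm{End}_R(R)=\mathrm{End}(\mathbf{1})=\mathbf{k}$. So $\hat{\mathcal{C}}$ is a symmetric tensor category, and $Y\mapsto R\otimes Y=(Y,0)$ identifies $\mathcal{C}$ with a tensor subcategory. The object $H=R\otimes\chi$ has inverse $R\otimes\chi^{-1}$, satisfies $H\otimes_RH=R\otimes\chi^2\cong(L,0)$, and $\sigma_{H,H}=1$ because $\sigma_{\chi,\chi}=1$.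
\end{proof}

\begin{proposition}\label{prop:normal}
Let $X\in\mathcal{C}$ be simple and not invertible. Assume that $\wedge^2X$ is invertible, or that $p>2$ and $\mathrm{Sym}^2X$ is invertible. Then there are a symmetric tensor category $\hat{\mathcal{C}}\supset\mathcal{C}$ and an invertible $I\in\hat{\mathcal{C}}$ such that $\tilde X=X\otimes I$ has the following properties.
\begin{enumerate}
\item[(a)] $\tilde X$ is simple, not invertible, $\wedge^2\tilde X\cong\mathbf{1}$, and $\tilde X\otimes\tilde X^*\cong X\otimes X^*$.
\item[(b)] With $1-\sigma=\iota\omega$ on $\tilde X\otimes\tilde X$, the maps $\omega$ and $-\iota$ satisfy the zigzag identities and $\omega(-\iota)=-2$. In particular $\tilde X\cong\tilde X^*$.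
\item[(c)] For each $n$, the complexes $\mathbb{E}_n(X)$, $\mathbb{E}_n(X^*)$, $\mathbb{E}_n(\tilde X)$ are simultaneously acyclic and simultaneously contractible.
\item[(d)] If $\wedge^2X$ is invertible, then $I$ can be chosen so that $\Gamma^k\tilde X\cong\Gamma^kX\otimes I^{\otimes k}$ for all $k$.
\end{enumerate}
\end{proposition}

\begin{proof}
Suppose first that $L=\wedge^2X$ is invertible. Then $\sigma_{L,L}=1$ by Proposition~\ref{prop:relations}. Take $\hat{\mathcal{C}}$ and $H$ from Lemma~\ref{lem:sqrt} and put $I=H^*$. Since $\sigma_{I,I}=1$, the braidings $s_i$ on $\tilde X^{\otimes k}\cong X^{\otimes k}\otimes I^{\otimes k}$ act through the first factor. This gives (d) and $\wedge^2\tilde X\cong L\otimes I^{\otimes2}\cong\mathbf{1}$. If $\wedge^2X$ is not invertible, apply this construction to $X\otimes\Pi\in\mathcal{C}\boxtimes\mathrm{sVec}$, using \eqref{eq:super}, and put $I=\Pi\otimes H^*$. The rest of (a) holds because $I$ is invertible, and (b) is Proposition~\ref{prop:relations} for $\tilde X$. For (c), apply Lemma~\ref{lem:twist} to $\tilde X=X\otimes I$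 and to $\tilde X\cong\tilde X^*\cong X^*\otimes I^*$.
\end{proof}

For an object $Y$ with a morphism $\omega\colon Y\otimes Y\to\mathbf{1}$, let $\mathbb{E}_n(Y,\omega)$ be the complex $\mathbb{E}(A;c)$ with all $A_i=Y$ and all $c_i=\omega$. By (b) and Lemma~\ref{lem:basic}(b), $\mathbb{E}_n(\tilde X)\cong\mathbb{E}_n(\tilde X,\omega)$.

\section{Tilting modules for $SL_2$}\label{sec:tilting}

Let $V=\mathbf{k}e_1\oplus\mathbf{k}e_2$ be the defining representation of the algebraic group $SL_2$ over $\mathbf{k}$. Define $\omega\colon V\otimes V\to\mathbf{k}$ by $\omega(e_1,e_2)=1=-\omega(e_2,e_1)$, $\omega(e_i,e_i)=0$, and $\iota(1)=e_1\otimes e_2-e_2\otimes e_1$. These are morphisms of representations, $\iota\omega=1-\sigma$, $\omega\iota=2$, and $(\omega\otimes1)(1\otimes\iota)=-1=(1\otimes\omega)(\iota\otimes1)$, as one sees on $e_1$ and $e_2$. These are the relations satisfied by $\tilde X$. We want a functor sending $V$ to $\tilde X$. It cannot be expected on all representations, but it exists on the summands of the tensor powers of $V$, because the morphisms between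 these are generated by $\omega$ and $\iota$.

\subsection{Recollections}
We work in the category $\mathrm{Rep}\,SL_2$ of finite-dimensional algebraic representations. For $k\ge0$ let $\nabla(k)=\mathrm{Sym}^kV$ and $\Delta(k)=\nabla(k)^*$. Both have dimension $k+1$ and character $t^k+t^{k-2}+\dots+t^{-k}=U_k(t+t^{-1})$. The simple module $L(k)$ of highest weight $k$ is a submodule of $\nabla(k)$ and a quotient of $\Delta(k)$. We use the following standard facts.
\begin{enumerate}
\item[(T1)] If $M$ has a filtration with quotients $\Delta(k)$, with multiplicities $(M:\Delta(k))$, and $M'$ has a filtration with quotients $\nabla(k)$, then $\mathrm{Ext}^i(M,M')=0$ for $i>0$ and $\dim\mathrm{Hom}(M,M')=\sum_k(M:\Delta(k))(M':\nabla(k))$.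
\item[(T2)] A module is \emph{tilting} if it has both kinds of filtration. Tilting modules are closed under direct sums, direct summands and tensor products; let $\mathrm{Tilt}\,SL_2$ be the full subcategory that they form. The indecomposable tilting modules are the $T(k)$, $k\ge0$, where $T(k)$ has highest weight $k$ with multiplicity one.
\item[(T3)] (Steinberg) If $k=\sum_ik_ip^i$ with $0\le k_i\le p-1$, then $L(k)$ is the tensor product of the Frobenius twists $L(k_i)^{(i)}$, and $\dim L(k_i)=k_i+1$.
\end{enumerate}
The module $V=\Delta(1)=\nabla(1)$ is tilting, so $V^{\otimes k}$ is tilting; it has highest weight $k$, so $T(k)$ is a summand of it.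

The \emph{Temperley--Lieb category} $\mathrm{TL}$ with loop value $-2$ has objects $0,1,2,\dots$. The space $\mathrm{Hom}(i,j)$ has as a basis the noncrossing perfect matchings of $i$ points on the lower and $j$ points on the upper edge of a strip. Composition is stacking, with each closed loop replaced by the factor $-2$, and the tensor product is juxtaposition. It has the following universal property: if $Y$ is an object of a $\mathbf{k}$-linear monoidal category, with a cap $Y\otimes Y\to\mathbf{1}$ and a cup $\mathbf{1}\to Y\otimes Y$ that satisfy the zigzag identities and whose composite is $-2$, then there is a $\mathbf{k}$-linear monoidal functor from $\mathrm{TL}$ sending $1$ to $Y$ and the basic cap and cup to the given ones.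

\subsection{The functor $G$}

\begin{lemma}\label{lem:TL}
The functor $\mathrm{TL}\to\mathrm{Rep}\,SL_2$ given by $(V,\omega,-\iota)$ is fully faithful.
\end{lemma}

\begin{proof}
The generator is self-dual on both sides and the functor preserves the duality, so the map on $\mathrm{Hom}(i,j)$ is identified with the map on $\mathrm{Hom}(i+j,0)$. So we compare $\mathrm{Hom}_{\mathrm{TL}}(n,0)$ with $\mathrm{Hom}(V^{\otimes n},\mathbf{k})$.

\emph{Dimensions.} By (T1), $\dim\mathrm{Hom}(V^{\otimes n},\nabla(0))=(V^{\otimes n}:\Delta(0))$, the coefficient of $U_0$ in the expansion of $c^n$ in the basis $U_k$. Since $cU_0=U_1$ and $cU_k=U_{k+1}+U_{k-1}$ for $k\geq1$, this is the number of paths of length $n$ from $0$ to $0$ in $\mathbb{Z}_{\ge0}$ with steps $\pm1$. Such paths correspond to noncrossing matchings of $n$ points on a line: left endpoints of arcs are up-steps and right endpoints are down-steps, as for well-formed strings of parentheses.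

\emph{Independence.} A matching $\mathcal{M}$ is sent to the functional $f_{\mathcal{M}}$ that applies $\omega$ along each arc. Let $w_{\mathcal{M}}$ be the basis tensor with $e_1$ at left endpoints and $e_2$ at right endpoints; then $f_{\mathcal{M}}(w_{\mathcal{M}})=1$. Suppose $f_{\mathcal{M}}(w_{\mathcal{M}'})\ne0$. Then each arc of $\mathcal{M}$ carries one $e_1$ and one $e_2$ of $w_{\mathcal{M}'}$. Count the letters $e_1$ among the first $j$ positions. An arc of $\mathcal{M}$ with both ends among them contributes one to both $w_{\mathcal{M}}$ and $w_{\mathcal{M}'}$. An arc with only its left end among them contributes one to $w_{\mathcal{M}}$ and at most one to $w_{\mathcal{M}'}$. So $\mathcal{M}'\le\mathcal{M}$, where $\le$ compares these counts for all $j$. The counts determine the word, and the word determines the matching, so $\le$ is a partial order. The matrix $(f_{\mathcal{M}}(w_{\mathcal{M}'}))$ is unitriangular for it, so the $f_{\mathcal{M}}$ are linearly independent.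
\end{proof}

Every tilting module is a summand of a sum of tensor powers of $V$. So Lemma~\ref{lem:TL} identifies $\mathrm{Tilt}\,SL_2$ with the closure of $\mathrm{TL}$ under finite sums and summands. An abelian category has finite sums and splits idempotents, so in the situation of Proposition~\ref{prop:normal} the functor $\mathrm{TL}\to\hat{\mathcal{C}}$ given by $(\tilde X,\omega,-\iota)$ extends to a $\mathbf{k}$-linear monoidal functor
\[
G\colon\mathrm{Tilt}\,SL_2\to\hat{\mathcal{C}},\qquad G(V)=\tilde X,\quad G(\omega)=\omega .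
\]
Each $G(T(k))$ is a summand of $\tilde X^{\otimes k}$. We need its class in $K_0(\hat{\mathcal{C}})$ for those $k$ where the character of $T(k)$ is as simple as possible.

\begin{lemma}\label{lem:steinberg}
Let $k=ap^m-1$ with $1\le a\le p$ and $m\ge0$. Then $T(k)=\Delta(k)$, and $[G(T(k))]=U_k([\tilde X])$ in $K_0(\hat{\mathcal{C}})$.
\end{lemma}

\begin{proof}
We have $k=(a-1)p^m+(p^m-1)$, so the $p$-adic digits of $k$ are $p-1$, repeated $m$ times, and $a-1$. By (T3), $\dim L(k)=ap^m=k+1$. So $\Delta(k)=L(k)=\nabla(k)$, which is tilting and indecomposable of highest weight $k$, hence equal to $T(k)$. Let $K^{\oplus}$ be the split Grothendieck ring of $\mathrm{Tilt}\,SL_2$; it has the basis $[T(j)]$. The characters of the $T(j)$ have distinct highest weights, so the character map is an injective ring homomorphism on $K^\oplus$. Hence $[T(k)]=U_k([V])$ in $K^\oplus$. The functor $G$ induces a ring homomorphism $K^\oplus\to K_0(\hat{\mathcal{C}})$.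
\end{proof}

\subsection{The continuant complexes of $V$}

\begin{lemma}\label{lem:resolution}
The complex $\mathbb{E}_n(V,\omega)$ has cohomology only in degree $0$, and $H^0=\Gamma^nV\cong\Delta(n)$.
\end{lemma}

\begin{proof}
By definition $H^0$ is the intersection of the kernels of the contractions $\omega_i$ of neighboring factors. Since $1-s_i=\iota_i\omega_i$ with $\iota_i$ injective, this is $\Gamma^nV$. It is the annihilator of $\sum_i\mathrm{im}(1-s_i)\subset(V^*)^{\otimes n}$, so $\Gamma^nV\cong(\mathrm{Sym}^nV^*)^*\cong\Delta(n)$, because $V^*\cong V$. We prove the vanishing by induction on $n$; for $n\le1$ the complex is concentrated in degree $0$. Write $\mathbb{E}_n=\mathbb{E}_n(V,\omega)$. The long exact sequence of \eqref{eq:recursion} contains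
\[
V\otimes H^{k-1}(\mathbb{E}_{n-1})\to H^{k-1}(\mathbb{E}_{n-2})\to H^k(\mathbb{E}_n)\to V\otimes H^k(\mathbb{E}_{n-1}).
\]
By induction $H^k(\mathbb{E}_n)=0$ for $k\ge2$, and $H^1(\mathbb{E}_n)$ is the cokernel of $\omega\otimes1\colon V\otimes\Gamma^{n-1}V\to\Gamma^{n-2}V$. Let $e^{(i,j)}$ be the sum of all distinct basis tensors with $i$ factors $e_1$ and $j$ factors $e_2$; the $e^{(i,j)}$ with $i+j=m$ form a basis of $\Gamma^mV$. Splitting off the first factor gives $e^{(i,j)}=e_1\otimes e^{(i-1,j)}+e_2\otimes e^{(i,j-1)}$, where $e^{(i,-1)}=0$. So $e_2\otimes e^{(i,j)}\mapsto-e^{(i-1,j)}$ for $i\ge1$, and the map is onto.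
\end{proof}

The functor $G$ is defined on tilting modules only and is not exact in any sense, so a quasi-isomorphism cannot be transported along it. A homotopy equivalence can. We obtain one when $\Delta(n)$ is itself tilting.

\begin{lemma}\label{lem:split}
A bounded acyclic complex $C$ of tilting modules is contractible.
\end{lemma}

\begin{proof}
Let $Z^k=\ker d^k$, so that $0\to Z^k\to C^k\to Z^{k+1}\to0$ is exact. For every tilting $T$ and $i>0$ we have $\mathrm{Ext}^i(T,Z^k)=0$: this holds for $k\ll0$, where $Z^k=0$, and passes from $k$ to $k+1$ by (T1) and the exact sequence $\mathrm{Ext}^i(T,C^k)\to\mathrm{Ext}^i(T,Z^{k+1})\to\mathrm{Ext}^{i+1}(T,Z^k)$. Now descend from $k\gg0$, where $Z^{k+1}=0$ is tilting. If $Z^{k+1}$ is tilting, then $\mathrm{Ext}^1(Z^{k+1},Z^k)=0$, the sequence splits, and $Z^k$ is a summand of $C^k$, hence tilting. So all the sequences split.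
\end{proof}

\begin{proposition}\label{prop:transport}
Let $P=p^m$ with $m\ge0$, and let $G'$ be a $\mathbf{k}$-linear monoidal functor from $\mathrm{Tilt}\,SL_2$ to a symmetric tensor category. Then $G'(V)$ is self-dual, and $\mathbb{E}_{P-1}(G'(V))$ is homotopy equivalent to $G'(T(P-1))$ placed in degree $0$. For $G'=G$ we have $G(T(P-1))\cong\Gamma^{P-1}\tilde X$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:steinberg} and~\ref{lem:resolution}, the inclusion $T(P-1)=\Delta(P-1)\to\mathbb{E}_{P-1}(V,\omega)$ is a quasi-isomorphism of bounded complexes of tilting modules. Its cone is contractible by Lemma~\ref{lem:split}, so it is a homotopy equivalence, and it remains one after applying the additive functor $G'$. The map $G'(\omega)$ exhibits $G'(V)$ as its own dual, so by Lemma~\ref{lem:basic}(b),(c) the image of $\mathbb{E}_{P-1}(V,\omega)$ is isomorphic to $\mathbb{E}_{P-1}(G'(V))$. For $G'=G$, take $H^0$: it is $\bigcap_i\ker\omega_i\subset\tilde X^{\otimes(P-1)}$, which is $\Gamma^{P-1}\tilde X$ because $1-s_i=\iota_i\omega_i$ with $\iota_i$ mono.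
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:end}

Let $X$ be strictly $N$-bounded with $N>3$, and keep the notation $\mathcal{D}$, $\rho$, $N_0$ of Section~\ref{sec:FP}. The object $X$ is simple by Proposition~\ref{prop:N0} and is not invertible.

\emph{Parts (1) and (3).} Proposition~\ref{prop:squares} gives (1), with $\wedge^2X$ invertible for $p=2$. If $\wedge^2X$ is invertible, then $\dim X=2$ by Proposition~\ref{prop:relations}. If $p>2$ and $\mathrm{Sym}^2X$ is invertible, then Proposition~\ref{prop:relations} applies to $X\otimes\Pi$ by \eqref{eq:super}, and $\dim X=-2$. For $p>2$ both cannot happen, since $2\ne-2$ in $\mathbf{k}$.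

\emph{A family of inequalities.} Take $\hat{\mathcal{C}}$, $\tilde X$ from Proposition~\ref{prop:normal} and $G$ from Section~\ref{sec:tilting}. The complex $\mathbb{E}_{N-1}(\tilde X,\omega)\cong\mathbb{E}_{N-1}(\tilde X)$ is acyclic by Proposition~\ref{prop:normal}(c), so $U_{N-1}([\tilde X])=0$ by Lemma~\ref{lem:euler}(a). By Lemma~\ref{lem:finite}, $\langle\tilde X\rangle$ has finitely many simple objects; let $\tilde\rho$ be its Frobenius--Perron dimension. Since $X\otimes X^*\cong\tilde X\otimes\tilde X$, we have $\mathcal{D}\subset\langle\tilde X\rangle$, and $\tilde\rho$ restricts to $\rho$ by the uniqueness in Proposition~\ref{prop:FP}. So $\tilde\rho(\tilde X)^2=\delta^2$ and $\tilde\rho(\tilde X)=2\cos(\pi/N_0)$. Lemma~\ref{lem:steinberg} and \eqref{eq:cheb} give, for $1\le a\le p$ and $m\ge0$,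
\begin{equation}\label{eq:positivity}
0\le\tilde\rho\bigl(G(T(ap^m-1))\bigr)=\frac{\sin(\pi ap^m/N_0)}{\sin(\pi/N_0)} .
\end{equation}

\emph{$N_0$ is a power of $p$.} The numerator is negative when $ap^m$ lies strictly between $N_0$ and $2N_0$, and the numbers $ap^m$ are dense enough to meet this interval unless $N_0$ is a power of $p$. Indeed, choose $m\ge0$ with $p^m<N_0\le p^{m+1}$, and suppose $N_0<p^{m+1}$. Let $a$ be minimal with $ap^m>N_0$. Then $a\le p$, and $ap^m\le N_0+p^m<2N_0$ by minimality. So $\sin(\pi ap^m/N_0)<0$, contradicting \eqref{eq:positivity}. Hence $N_0=p^n$ with $n=m+1\ge1$. Put $P=p^n$.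

\emph{Parts (2) and (4).} By \eqref{eq:positivity} with $ap^m=P$, we have $\tilde\rho(G(T(P-1)))=0$, so $G(T(P-1))=0$ by (P2). By Proposition~\ref{prop:transport}, $\mathbb{E}_{P-1}(\tilde X)$ is contractible. By Proposition~\ref{prop:normal}(c), so are $\mathbb{E}_{P-1}(X)$ and $\mathbb{E}_{P-1}(X^*)$, and hence their duals. So $X$ is homotopically $P$-bounded, in particular $P$-bounded. Since $P=N_0$ divides $N$ and $X$ is strictly $N$-bounded, $N=P=p^n$. This proves Theorem~\ref{thm:A}.\hfill$\square$

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}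

\begin{proof}[Proof of \textup{(a)}]
By Section~\ref{sub:continuant}, $X$ is strictly $N$-bounded for some $N>3$. By Section~\ref{sec:end}, $N=N_0=p^n=:P$, and by Proposition~\ref{prop:N0}, $X$ is simple and $\rho(X\otimes X^*)=4\cos^2(\pi/p^n)$. The number $n$ is determined by the set $p^n\mathbb{Z}_{>0}$. It remains to show that $M$-bounded implies $P\mid M$, and that $P\mid M$ implies homotopically $M$-bounded.

Let $X$ be $M$-bounded. By Lemma~\ref{lem:euler}(b), $\delta^2$ is a root of $Q_M$, so $q+q^{-1}=\eta+\eta^{-1}$ with $\eta^M=1$. Then $\eta=q^{\pm1}$ has order $N_0=P$, and $P\mid M$.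

Conversely, write $\mathbb{E}_k=\mathbb{E}_k(\tilde X,\omega)$. By Proposition~\ref{prop:normal}(c) it suffices to show that $\mathbb{E}_{kP-1}$ is contractible for all $k\ge1$. For $k=1$ this was shown in Section~\ref{sec:end}. For $k\ge2$, the sequence \eqref{eq:junction} with $n$ replaced by $kP-1$ and $j=P-1$ reads
\[
0\to\mathbb{E}_{(k-1)P-1}\otimes\bigl(\mathbb{E}_{P-2}[-1]\bigr)\to\mathbb{E}_{kP-1}\to\mathbb{E}_{(k-1)P}\otimes\mathbb{E}_{P-1}\to0 .
\]
A tensor product of bounded complexes with a contractible factor is contractible. So the quotient is contractible by the case $k=1$, and the subcomplex is contractible by induction. The sequence is degreewise split, so the middle term is the cone of a map between shifts of the outer terms, and it is contractible.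
\end{proof}

\begin{proof}[Proof of \textup{(b)}]
Take $\tilde X=X\otimes I$ as in Proposition~\ref{prop:normal}(d). For $m\ge0$, Proposition~\ref{prop:transport} says that $\mathbb{E}_{p^m-1}(\tilde X)$ is homotopy equivalent to $\Gamma^{p^m-1}X\otimes I^{\otimes(p^m-1)}$ in degree $0$. With Proposition~\ref{prop:normal}(c) this gives
\begin{equation}\label{eq:gamma}
X\text{ is $p^m$-bounded}\iff\Gamma^{p^m-1}X=0 .
\end{equation}
If $X$ is $M$-bounded for some $M$, then it is $p^n$-bounded for some $n$ by (a), so $\Gamma^{p^n-1}X=0$. Conversely, let $\Gamma^kX=0$. For $k'\ge k$ we have $\Gamma^{k'}X\subset X^{\otimes(k'-k)}\otimes\Gamma^kX=0$, by exactness of $\otimes$. So $\Gamma^{p^m-1}X=0$ for large $m$, and $X$ is $p^m$-bounded by \eqref{eq:gamma}. In that case (a) shows that $X$ is strictly $p^n$-bounded for some $n$ and that $X$ is $p^m$-bounded exactly for $m\ge n$. By \eqref{eq:gamma}, $p^n$ is the smallest power of $p$ with $\Gamma^{p^n-1}X=0$. The parenthetical statement follows from \eqref{eq:super} and Lemma~\ref{lem:twist}.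
\end{proof}

\begin{proof}[Proof of \textup{(c)}]
Let $p^n>3$. By Benson, Etingof and Ostrik \cite{BEO}, there is a symmetric tensor category $\mathrm{Ver}_{p^n}$ with a $\mathbf{k}$-linear symmetric monoidal functor $G'\colon\mathrm{Tilt}\,SL_2\to\mathrm{Ver}_{p^n}$ that kills exactly the indecomposable modules $T(k)$ with $k\ge p^n-1$. Let $X=G'(V)$. It is nonzero because $1<p^n-1$.

Suppose that $X$ is invertible; then $\sigma_{X,X}=\pm1$ by \eqref{eq:sign}. As $G'$ is symmetric, $1-\sigma_{X,X}=G'(\iota)G'(\omega)$. Both maps are nonzero by the zigzag identities, and $\mathbf{1}$ is simple, so $G'(\omega)$ is epi, $G'(\iota)$ is mono, and $\sigma_{X,X}\ne1$. This is a contradiction for $p=2$. For $p>2$ we are left with $\sigma_{X,X}=-1$. The image of the idempotent $(1+\sigma)/2$ on $V\otimes V$ is $\mathrm{Sym}^2V=\nabla(2)$, which is $T(2)$ by the proof of Lemma~\ref{lem:steinberg} with $a=3$, $m=0$. So $G'(T(2))=0$, contradicting $2<p^n-1$. Hence $X$ is not invertible.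

By Proposition~\ref{prop:transport}, $X\cong X^*$ and $\mathbb{E}_{p^m-1}(X)$ is homotopy equivalent to $G'(T(p^m-1))$ for all $m\ge0$. So $X$ is $p^m$-bounded if and only if $m\ge n$. By (a), the strict bound of $X$ is a power of $p$, hence it is $p^n$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BEO}
Benson, Etingof and Ostrik, \emph{New incompressible symmetric tensor categories in positive characteristic}, Duke Math. J. (2023).

\bibitem{CE}
Kevin Coulembier and Pavel Etingof, \emph{$N$-spherical functors and tensor categories}, arXiv:2312.03972 (2023).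

\end{thebibliography}
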